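\title{Generic $F$-regularity and test modules for arbitrary Cartier algebras}

\begin{abstract}
Let $R$ be an $F$-finite noetherian ring of characteristic $p>0$, let $\mathcal C$ be an $R$-Cartier algebra, and let $M$ be a coherent $F$-pure $\mathcal C$-module. We prove that the pair $(M,\mathcal C)$ is generically $F$-regular, with no finiteness condition on $\mathcal C$. This answers a question of Blickle. It follows that the test module $\tau(M,\mathcal C)$ exists and commutes with localization. The proof reduces the general case to a theorem of Blickle and B\"ockle on algebras generated by one operator, by means of a composition series at the generic point. We also show that $F$-purity at the generic point is necessary over most domains, and that $F$-finiteness cannot be dropped.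
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $p$ is a prime number, and the rings called $R$ or $A$ are commutative, noetherian and of characteristic $p$. The ring $R$ is \emph{$F$-finite} if the Frobenius map $r\mapsto r^p$ is finite, that is, if $R$ is a finitely generated module over its subring $R^p$ of $p$-th powers.

Let $M$ be an $R$-module and $e\ge 0$. An additive map $\varphi\colon M\to M$ is \emph{$p^{-e}$-linear} if $\varphi(r^{p^e}m)=r\varphi(m)$ for all $r\in R$ and $m\in M$. Such a map extracts $p^e$-th roots of scalars. For instance, every $f\in\mathbb F_p[x]$ can be written uniquely as $f=\sum_{i<p}f_i^px^i$, and each map $f\mapsto f_i$ is $p^{-1}$-linear. The composite of a $p^{-e}$-linear and a $p^{-e'}$-linear map is $p^{-(e+e')}$-linear, so these operators assemble into graded rings.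

\begin{definition}\label{def:cartier}
An \emph{$R$-Cartier algebra} is an $\mathbb N$-graded ring $\mathcal C=\bigoplus_{e\ge0}\mathcal C_e$ with a surjective ring homomorphism $R\to\mathcal C_0$ such that $r\varphi=\varphi r^{p^e}$ for all $r\in R$ and $\varphi\in\mathcal C_e$. Put $\mathcal C_+=\bigoplus_{e\ge1}\mathcal C_e$. The algebra $\mathcal C$ is \emph{principally generated} if it is generated over $\mathcal C_0$ by one homogeneous element of positive degree. A \emph{$\mathcal C$-module} is a left $\mathcal C$-module, regarded as an $R$-module through $R\to\mathcal C_0$; it is \emph{coherent} if it is finitely generated over $R$.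
\end{definition}

On a $\mathcal C$-module each $\varphi\in\mathcal C_e$ acts as a $p^{-e}$-linear map. Since $R\to\mathcal C_0$ is surjective, the $\mathcal C$-submodules are exactly the $R$-submodules that are stable under the homogeneous elements of positive degree.

\begin{example}\label{ex:constructions}
(a) Let $M$ be an $R$-module, for instance $M=R$. Put $\mathcal C_0=R$, and for $e\ge1$ let $\mathcal C_e$ be an additive group of $p^{-e}$-linear maps $M\to M$, stable under pre- and post-composition with multiplications by elements of $R$, such that $\mathcal C_e\circ\mathcal C_{e'}\subseteq\mathcal C_{e+e'}$. Then $\bigoplus_e\mathcal C_e$ is an $R$-Cartier algebra under composition, and $M$ is a module over it. Given any family of $p^{-e_i}$-linear maps $\varphi_i\colon M\to M$ with $e_i\ge1$, we may take for $\mathcal C_e$ the additive span of the maps $\varphi_{i_1}\cdots\varphi_{i_k}r$ with $r\in R$ and $e_{i_1}+\dots+e_{i_k}=e$; the rule $r\varphi_i=\varphi_ir^{p^{e_i}}$ moves all scalars to the right. This is the algebra \emph{generated by} the family. The $\mathcal C$-submodules of $M$ are the $R$-submodules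 stable under each $\varphi_i$, and $\mathcal C_+M=\sum_i\varphi_i(M)$.

(b) Fix $e\ge1$. Let $R\{X\}=\bigoplus_{i\ge0}X^iR$ with $\deg X=e$ and product $(X^ia)(X^jb)=X^{i+j}a^{p^{ej}}b$. This is a principally generated $R$-Cartier algebra. An $R$-module $M$ with a $p^{-e}$-linear map $\chi$ is an $R\{X\}$-module by $X^ia\cdot m=\chi^i(am)$. The submodules are the $\chi$-stable $R$-submodules, and $R\{X\}_+M=\chi(M)$. We write $(M,\chi)$ for the pair $(M,R\{X\})$.
\end{example}

Modules over $\mathcal C$ can be localized. If $S\subseteq R$ is a multiplicative set, $\varphi\in\mathcal C_e$ acts on $S^{-1}M$ by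
\begin{equation}\label{eq:loc}
\varphi(m/s)=\varphi(s^{p^e-1}m)/s ;
\end{equation}
see Lemma~\ref{lem:loc}. By a \emph{$\mathcal C$-submodule of $S^{-1}M$} we always mean an $S^{-1}R$-submodule stable under $\mathcal C$. For $c\in R$, the localization $\mathcal C_c=\mathcal C\otimes_RR_c$ is an $R_c$-Cartier algebra, and $M_c$ is a $\mathcal C_c$-module on which $\varphi\otimes c^{-k}$ acts by $y\mapsto\varphi(c^{-k}y)$. Hence the $\mathcal C_c$-submodules of $M_c$ are its $\mathcal C$-submodules in the sense just fixed, and $(\mathcal C_c)_+M_c=\mathcal C_+M_c$.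

For a finitely generated module $M$, the support $\operatorname{Supp}M=V(\operatorname{Ann}_RM)$ has finitely many generic points, the minimal primes of $\operatorname{Ann}_RM$. An open subset of $\operatorname{Supp}M$ is dense if and only if it contains all of them.

\begin{definition}\label{def:regular}
Let $M$ be a coherent $\mathcal C$-module.
\begin{enumerate}
\item[(a)] The pair $(M,\mathcal C)$ is \emph{$F$-pure} if $\mathcal C_+M=M$.
\item[(b)] A $\mathcal C$-submodule $N\subseteq M$ \emph{agrees with $M$ generically} if $N_\eta=M_\eta$ for every generic point $\eta$ of $\operatorname{Supp}M$.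
\item[(c)] An $F$-pure pair $(M,\mathcal C)$ is \emph{$F$-regular} if no proper $\mathcal C$-submodule agrees with $M$ generically.
\item[(d)] The pair $(M,\mathcal C)$ is \emph{generically $F$-regular} if there is $c\in R$ such that $\operatorname{Spec}R_c\cap\operatorname{Supp}M$ is dense in $\operatorname{Supp}M$ and $(M_c,\mathcal C_c)$ is $F$-regular.
\end{enumerate}
\end{definition}

To see what these notions measure, let $R$ be a domain and $M=R$ an $F$-pure $\mathcal C$-module. The submodules that agree with $R$ generically are the nonzero $\mathcal C$-stable ideals $I$. The pair is $F$-regular if the only such ideal is $R$, and generically $F$-regular if all the closed sets $V(I)$ lie in a single hypersurface $V(c)$ with $c\ne0$.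

In general, a finite intersection of submodules that agree with $M$ generically agrees with $M$ generically, but an infinite intersection need not. When there is a smallest such submodule, it is called the \emph{test module} $\tau(M,\mathcal C)$. Some hypothesis is needed for its existence: for $\mathcal C=M=R=\mathbb F_p[x]$, with $\mathcal C_+=0$, every ideal is a submodule and the nonzero ideals intersect in $0$. This pair is not $F$-pure. In Blickle's paper \cite{Blickle}, the existence of test modules in complete generality comes down to the following problem, which is posed there.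

\begin{quote}
\emph{Let $R$ be $F$-finite, $\mathcal C$ any $R$-Cartier algebra and $M$ any coherent $F$-pure $\mathcal C$-module. Is $(M,\mathcal C)$ generically $F$-regular?}
\end{quote}

For one operator the answer is known. We use the following theorem without proof.

\begin{theorem}[Blickle--B\"ockle]\label{thm:BB}
Let $R$ be $F$-finite and let $\mathcal C$ be a principally generated $R$-Cartier algebra. Then every coherent $F$-pure pair $(M,\mathcal C)$ is generically $F$-regular.
\end{theorem}

A larger algebra has fewer submodules, so one expects a positive answer in general. The obstacle is that $F$-purity does not descend to subalgebras: the equality $\mathcal C_+M=M$ says that the images of all operators together fill $M$, while Theorem~\ref{thm:BB} needs one operator whose image is everything. Our main result is that the answer is nevertheless yes.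

\begin{theorem}\label{thm:main}
Let $R$ be $F$-finite, $\mathcal C$ an $R$-Cartier algebra, and $M$ a coherent $F$-pure $\mathcal C$-module. Then $(M,\mathcal C)$ is generically $F$-regular.
\end{theorem}

\begin{theorem}\label{thm:tau}
In the situation of Theorem~\ref{thm:main}, the following hold.
\begin{enumerate}
\item[(a)] There is a smallest $\mathcal C$-submodule $\tau=\tau(M,\mathcal C)$ of $M$ that agrees with $M$ generically.
\item[(b)] For every multiplicative set $S\subseteq R$, the module $S^{-1}\tau$ is the smallest $\mathcal C$-submodule of $S^{-1}M$ that agrees with $S^{-1}M$ generically.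
\item[(c)] For $d\in R$, the pair $(M_d,\mathcal C_d)$ is $F$-regular if and only if $\tau_d=M_d$.
\item[(d)] The $F$-regular locus, the set of $\mathfrak p\in\operatorname{Supp}M$ such that $(M_d,\mathcal C_d)$ is $F$-regular for some $d\notin\mathfrak p$, is the open dense subset $\operatorname{Supp}M\setminus\operatorname{Supp}(M/\tau)$ of $\operatorname{Supp}M$.
\end{enumerate}
\end{theorem}

The next two theorems show that both hypotheses of Theorem~\ref{thm:main} are needed.

\begin{theorem}\label{thm:converse}
Let $A$ be an $F$-finite domain with fraction field $K$ such that $A_c\ne K$ for all $0\ne c\in A$. Let $M$ be any coherent module over an $A$-Cartier algebra $\mathcal C$. The following are equivalent.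
\begin{enumerate}
\item[(i)] There is $0\ne c\in A$ such that $M_c$ has no proper $\mathcal C_c$-submodule $N$ with $N_K=M_K$.
\item[(ii)] $\mathcal C_+M_K=M_K$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:counter}
For the ring $R=\mathbb F_p(t_1,t_2,\dots)[x]$, which is not $F$-finite, there is a principally generated $R$-Cartier algebra $\mathcal C$ acting on $M=R$ such that $(R,\mathcal C)$ is $F$-pure but not generically $F$-regular.
\end{theorem}

The core of the proof is the case of a domain with fraction field $K$ (Section~\ref{sec:domain}), where we argue along a composition series of the finite-dimensional space $M_K$. A simple factor killed by $\mathcal C_+$ is harmless because $\mathcal C_+M=M$. On a simple factor not killed by $\mathcal C_+$, some homogeneous operator is surjective on a nonzero \emph{subspace}, and that is enough to apply Theorem~\ref{thm:BB}. Section~\ref{sec:examples} shows both mechanisms in rank two. Section~\ref{sec:tau} passes from domains to arbitrary rings, and Section~\ref{sec:counter} constructs the example of Theorem~\ref{thm:counter}.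

\section{Examples on the affine line}\label{sec:examples}

In this section $R=\mathbb F_p[x]$ and $K=\mathbb F_p(x)$. For $q=p^e$, every $f\in R$ has a unique expansion $f=\sum_{i<q}f_i^qx^i$, because $R^q=\mathbb F_p[x^q]$. The summands involve disjoint sets of monomials, so $q\deg f_i+i\le\deg f$ whenever $f_i\ne0$. Let $\kappa_e(f)=f_{q-1}$, a surjective $p^{-e}$-linear map. It is $\mathbb F_p$-linear and sends $x^{n-1}$ to $x^{n/q-1}$ if $q\mid n$ and to $0$ otherwise. Hence $\kappa_e=\kappa^e$ with $\kappa=\kappa_1$.

\begin{example}\label{ex:kappa}
The pair $(R,\kappa^e)$ is $F$-regular. Let $I=(f)$ be a nonzero $\kappa^e$-stable ideal, $n=\deg f$, and choose $i$ with $f_i\ne0$. In $x^{q-1-i}f=\sum_jf_j^qx^{q-1-i+j}$ the exponent $q-1-i+j$ lies in $[0,2q-2]$, so it is congruent to $q-1$ modulo $q$ only for $j=i$. Thus $f_i=\kappa^e(x^{q-1-i}f)\in I$, which gives $n\le\deg f_i\le n/q$. So $n=0$ and $I=R$.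
\end{example}

\begin{example}\label{ex:chi}
Take $e=1$ and $\chi(f)=f_0$. This map is surjective, and $(x)$ is $\chi$-stable because $f(0)=f_0(0)^p$. So $(R,\chi)$ is $F$-pure but not $F$-regular. There is no other proper nonzero stable ideal. Indeed, let $I=(f)$ be stable with $n=\deg f$. If $f_0\ne0$, then $f_0\in I$ forces $n\le n/p$, so $I=R$. Otherwise $f_i\ne0$ for some $1\le i<p$, and $\chi(x^{p-i}f)=xf_i\in I$ gives $n\le1+(n-1)/p$ with $n\ge1$. Then $n=1$, and $f_0=0$ makes $f$ a constant multiple of $x$. Hence $\tau(R,\chi)=(x)$, and the pair becomes $F$-regular after inverting $c=x$.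
\end{example}

In rank one, Theorem~\ref{thm:main} follows quickly from Theorem~\ref{thm:BB}. Let $A$ be an $F$-finite domain and let $M=A$ be $F$-pure. Some homogeneous $\chi\in\mathcal C_+$ is nonzero on $A$. Its image is a nonzero ideal, so $\chi$ is surjective on $A_d$ for any $0\ne d\in\chi(A)$. Theorem~\ref{thm:BB} confines the closed sets defined by nonzero $\chi$-stable ideals of $A_d$ to a hypersurface, and every $\mathcal C$-stable ideal is $\chi$-stable. One would like to argue the same way in higher rank, with an operator that is surjective on $M$ after localization. The next example shows that there may be none. In both examples below, $M=R^2=Re_1\oplus Re_2$, and a submodule agrees with $M$ generically if and only if it has rank two.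

\begin{example}[A factor killed by $\mathcal C_+$]\label{ex:killed}
Let $\mathcal C$ be generated by $\alpha(a,b)=(\kappa^2a,0)$ in degree $2$ and $\beta(a,b)=(0,\kappa a)$ in degree $1$. Then $\mathcal C_+M=\alpha(M)+\beta(M)=M$. Since $\alpha\beta=0$ and $\beta^2=0$, we have $\mathcal C_{2n}=\alpha^nR$ and $\mathcal C_{2n+1}=\beta\alpha^nR$. So every homogeneous element of $\mathcal C_+$ has image in $Re_1$ or in $Re_2$, and none is surjective, even on $M_K$.

Still, $(M,\mathcal C)$ is $F$-regular. Let $N$ be a $\mathcal C$-submodule of rank two. Its projection to the first coordinate is a nonzero ideal, stable under $\kappa^2$ because $N$ is stable under $\alpha$. By Example~\ref{ex:kappa} this ideal is $R$, so $N+Re_2=M$. On $Re_2$ the algebra $\mathcal C_+$ acts by zero, and so gives no direct control of $N\cap Re_2$. But applying $\mathcal C_+$ to the equality $N+Re_2=M$ removes the second summand: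
\[
M=\mathcal C_+M=\mathcal C_+N+\mathcal C_+(Re_2)=\mathcal C_+N\subseteq N .
\]
\end{example}

\begin{example}[A simple factor]\label{ex:simple}
Let $\mathcal C$ be generated by $\alpha(a,b)=(0,\kappa a)$ in degree $1$ and $\beta(a,b)=(\kappa^2b,0)$ in degree $2$. Again $\mathcal C_+M=M$. Both generators have square zero, so neither is surjective on a nonzero submodule. But the product $\chi=\alpha\beta$ acts on $L=Re_2$ as $\kappa^3$, which is surjective. Let $N$ be a $\mathcal C$-submodule of rank two. Then $N\cap L$ is nonzero and $\chi$-stable, so $N\supseteq L$ by Example~\ref{ex:kappa}. Now the rest of the algebra spreads this information over $M$: we get $N\supseteq\beta(L)=Re_1$, hence $N=M$. Here $\alpha\beta+\beta\alpha$ happens to be surjective on $M$, but the argument needed only surjectivity on $L$ and the fact that $L$ generates $M$.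
\end{example}

\section{Localization and annihilators}\label{sec:prelim}

Let $\mathcal C$ be an $R$-Cartier algebra and $M$ a $\mathcal C$-module. For an $R$-submodule $L\subseteq M$, let $\mathcal CL$ be the sum of the subgroups $\varphi(L)$ over all homogeneous $\varphi\in\mathcal C$. Define $\mathcal C_eL$ and $\mathcal C_+L$ in the same way, with $\varphi$ of degree $e$ or of positive degree. Then $\mathcal CL$ is the $\mathcal C$-submodule generated by $L$.

\begin{lemma}\label{lem:loc}
Let $S\subseteq R$ be a multiplicative set, $\varphi\in\mathcal C_e$ and $q=p^e$.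
\begin{enumerate}
\item[(a)] Formula \eqref{eq:loc} makes $S^{-1}M$ a $\mathcal C$-module, the map $M\to S^{-1}M$ is $\mathcal C$-linear, and $\varphi(a^qy)=a\varphi(y)$ for $a\in S^{-1}R$ and $y\in S^{-1}M$.
\item[(b)] If $N\subseteq M$ is a $\mathcal C$-submodule, so is $S^{-1}N\subseteq S^{-1}M$. If $N'\subseteq S^{-1}M$ is a $\mathcal C$-submodule, its preimage $N$ in $M$ is a $\mathcal C$-submodule, and $S^{-1}N=N'$.
\item[(c)] If $L\subseteq M$ is an $R$-submodule, then $\varphi(L)$ is an $R$-submodule and $S^{-1}\varphi(L)=\varphi(S^{-1}L)$. Hence $S^{-1}(\mathcal C_+L)=\mathcal C_+(S^{-1}L)$ and $S^{-1}(\mathcal CL)=\mathcal C(S^{-1}L)$. In particular, $F$-purity passes to localizations.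
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose $m/s=m'/s'$, say $ts'm=tsm'$ with $t\in S$. Then
\[
ts'\varphi(s^{q-1}m)=\varphi\bigl((tss')^{q-1}\,ts'm\bigr)=\varphi\bigl((tss')^{q-1}\,tsm'\bigr)=ts\,\varphi(s'^{\,q-1}m'),
\]
so \eqref{eq:loc} is well defined. It is additive in $m/s$, as one sees with a common denominator, and additive in $\varphi$. For $\psi\in\mathcal C_{e'}$ and $q'=p^{e'}$,
\[
\varphi\bigl(\psi(m/s)\bigr)=\varphi\bigl(s^{q-1}\psi(s^{q'-1}m)\bigr)/s=\varphi\psi\bigl(s^{(q-1)q'+q'-1}m\bigr)/s=(\varphi\psi)(m/s),
\]
since $(q-1)q'+q'-1=qq'-1$. Taking $s=1$ in \eqref{eq:loc} shows that $M\to S^{-1}M$ is $\mathcal C$-linear. Next,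
\begin{equation}\label{eq:root}
\varphi(m/s^q)=\varphi(s^{q(q-1)}m)/s^q=s^{q-1}\varphi(m)/s^q=\varphi(m)/s .
\end{equation}
For $a=r/s$ and $y=m/t$ we have $a^qy=r^qt^{q-1}m/(st)^q$, so \eqref{eq:root} gives $\varphi(a^qy)=r\varphi(t^{q-1}m)/(st)=a\varphi(y)$.

(b) The first claim is read off from \eqref{eq:loc}. The preimage $N$ is $\mathcal C$-stable by (a), and $S^{-1}N=N'$ holds for any $S^{-1}R$-submodule $N'$.

(c) The subgroup $\varphi(L)$ is an $R$-submodule because $r\varphi(l)=\varphi(r^ql)$. The inclusion $S^{-1}\varphi(L)\subseteq\varphi(S^{-1}L)$ is \eqref{eq:root}, and the reverse inclusion is \eqref{eq:loc}. Localization commutes with sums of submodules.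
\end{proof}

The properties in (a) determine the action, since $m/s=(1/s)^q\cdot(s^{q-1}m/1)$. So localizing in two steps gives the same action as localizing at once. Also by (a), $\varphi$ maps $S^{-1}R$-submodules of $S^{-1}M$ onto $S^{-1}R$-submodules.

The next lemma is the basic consequence of $F$-purity. It turns ``some power of $c$ multiplies $M$ into $N$'' into ``$c$ multiplies $M$ into $N$'', a statement that survives infinite intersections of submodules $N$.

\begin{lemma}\label{lem:radical}
If $\mathcal C_+M=M$, then $\operatorname{Ann}_R(M/N)$ is a radical ideal for every $\mathcal C$-submodule $N\subseteq M$. In particular, $\operatorname{Ann}_RM$ is radical.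
\end{lemma}

\begin{proof}
The quotient $M/N$ satisfies $\mathcal C_+(M/N)=M/N$, so we may assume $N=0$. Applying $\mathcal C_+M=M$ repeatedly, we see that for every $k$ the module $M$ is spanned by the images of products of $k$ homogeneous elements of positive degree. Hence $M=\sum_{e\ge k}\mathcal C_eM$. Suppose $r^nM=0$ and choose $k$ with $p^k\ge n$. For $e\ge k$, $\varphi\in\mathcal C_e$ and $m\in M$ we get $r\varphi(m)=\varphi(r^{p^e}m)=0$. So $rM=0$.
\end{proof}

Two standard facts are used repeatedly. First, quotients and localizations of an $F$-finite ring are $F$-finite: the images of generators of $R$ over $R^p$ still generate, because $r/s=(1/s)^p\,s^{p-1}r$. Second, let $A$ be a domain with fraction field $K$, and let $L'\subseteq L$ be $A$-modules with $L$ finitely generated and $L'_K=L_K$. Then $L/L'$ is a finitely generated torsion module, so $L'_d=L_d$ for some $0\ne d\in A$. We call this \emph{spreading out}. The element $d$ depends on $L'$, and the whole problem is to find one $d$ that serves infinitely many submodules $L'$ at once.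

\section{Modules over a domain}\label{sec:domain}

In this section $A$ is an $F$-finite domain with fraction field $K$, $\mathcal C$ is an $A$-Cartier algebra, and $M$ is a coherent $\mathcal C$-module. Then $V=M_K$ is a finite-dimensional $K$-vector space with an action of $\mathcal C$, and its $\mathcal C$-submodules are the $\mathcal C$-stable $K$-subspaces. We call $V$ \emph{simple} if $V\ne0$ and its only $\mathcal C$-submodules are $0$ and $V$. An element $0\ne c\in A$ is a \emph{test element} for $M$ if
\[
N_c=M_c\quad\text{for every $\mathcal C$-submodule $N\subseteq M$ with $N_K=M_K$.}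
\]
Every nonzero multiple of a test element is a test element.

\begin{proposition}\label{prop:domain}
If $\mathcal C_+M_K=M_K$, then $M$ has a test element.
\end{proposition}

We first treat the case where $V$ is simple. As in Example~\ref{ex:simple}, we look for an operator that is surjective on a nonzero subspace. Over an imperfect field the kernel of a $p^{-e}$-linear map need not be a $K$-subspace, but the image of a $K$-subspace is one, by Lemma~\ref{lem:loc}(a). We therefore work with images and minimize their dimension, a Levitzki-type argument.

\begin{lemma}\label{lem:levitzki}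
Suppose $V$ is simple and $\mathcal C_+V\ne0$. Then there are a homogeneous $\chi\in\mathcal C_+$ and a $K$-subspace $0\ne W\subseteq V$ with $\chi(W)=W$.
\end{lemma}

\begin{proof}
Since $\mathcal C_+V\ne0$, there are homogeneous $\varphi\in\mathcal C_+$ with $\varphi(V)\ne0$. Among them choose $\varphi$ with $\dim_K\varphi(V)$ minimal, and put $W=\varphi(V)$. For homogeneous $\psi\in\mathcal C$, the element $\varphi\psi\varphi$ is homogeneous of positive degree, and its image $\varphi\psi(W)$ is a subspace of $W$. By minimality, $\varphi\psi(W)$ is $0$ or $W$. Suppose it is $0$ for all homogeneous $\psi$. Then $\varphi(\mathcal CW)=0$. But $\mathcal CW$ is a nonzero $\mathcal C$-submodule, so $\mathcal CW=V$ by simplicity, and $\varphi(V)=0$, a contradiction. Hence $\varphi\psi(W)=W$ for some homogeneous $\psi$, and $\chi=\varphi\psi$ has the required property.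
\end{proof}

In Example~\ref{ex:simple} the proof can be run with $\varphi=\alpha$, $W=Ke_2$ and $\psi=\beta$. The hypothesis of simplicity cannot be dropped: if $\mathcal C$ is generated by the operator $\alpha$ of that example alone, then $\mathcal C_1=\alpha R$ and $\mathcal C_e=0$ for $e\ge2$, so every homogeneous element of $\mathcal C_+$ has square zero although $\mathcal C_+V\ne0$.

\begin{lemma}\label{lem:simple}
Suppose $V$ is simple and $\mathcal C_+V\ne0$. Then $M$ has a test element.
\end{lemma}

\begin{proof}
Take $\chi\in\mathcal C_e$, $e\ge1$, and $W$ as in Lemma~\ref{lem:levitzki}. To apply Theorem~\ref{thm:BB} we need a finitely generated model of $W$ on which $\chi$ is surjective. Let $L$ be the preimage of $W$ under $M\to V$. It is a finitely generated $A$-module with $L_K=W$, and $\chi(L)\subseteq L$ because $\chi(W)\subseteq W$. By Lemma~\ref{lem:loc}(c), $\chi(L)_K=\chi(W)=W=L_K$, so spreading out gives $0\ne d\in A$ with $\chi(L_d)=\chi(L)_d=L_d$.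

Let $\mathcal C'=A_d\{X\}$ with $\deg X=e$ act on $L_d$ through $\chi$, as in Example~\ref{ex:constructions}(b). The ring $A_d$ is $F$-finite, $\mathcal C'$ is principally generated, and $(L_d,\mathcal C')$ is coherent and $F$-pure. By Theorem~\ref{thm:BB} there is $f\in A_d$ such that $\operatorname{Spec}(A_d)_f\cap\operatorname{Supp}L_d$ is dense in $\operatorname{Supp}L_d$ and $\bigl((L_d)_f,\mathcal C'_f\bigr)$ is $F$-regular. Since $L_d\ne0$, density forces $f\ne0$. Multiplying $f$ by a power of the unit $d$, we may assume $f\in A$. Put $c=df$, so that $(L_d)_f=L_c$. Since $L_K\ne0$, the only generic point of $\operatorname{Supp}L_c$ is the prime $(0)$. Thus $F$-regularity means that every $\chi$-stable $A_c$-submodule of $L_c$ that spans $W$ over $K$ equals $L_c$.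

Next, $(\mathcal CL)_K=\mathcal CW$ is a nonzero $\mathcal C$-submodule of $V$, hence equal to $V$. Spreading out gives $0\ne c'\in A$ with $(\mathcal CL)_{c'}=M_{c'}$. Both $c$ and $c'$ have been chosen without reference to any submodule $N$.

Now let $N\subseteq M$ be a $\mathcal C$-submodule with $N_K=V$. Then $N\cap L$ is $\chi$-stable and $(N\cap L)_K=V\cap W=W$. Hence $(N\cap L)_c=L_c$, that is, $N_c\supseteq L_c$. Since $N_c$ is $\mathcal C$-stable, $N_c\supseteq\mathcal C(L_c)=(\mathcal CL)_c$. Inverting $c'$ gives $N_{cc'}=M_{cc'}$, so $cc'$ is a test element.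
\end{proof}

This is the only place where Theorem~\ref{thm:BB}, and with it $F$-finiteness, enters the paper. The theorem is applied to the module $L_d$, whose rank $\dim_KW$ is not under our control.

\begin{proof}[Proof of Proposition~\ref{prop:domain}]
We use induction on $n=\dim_KV$. If $n=0$, spreading out gives $c\ne0$ with $M_c=0$, and $c$ is a test element.

Let $n\ge1$. The hypothesis $\mathcal C_+V=V$ passes to quotients but not to submodules. We therefore split off a simple submodule, apply induction to the quotient, and treat the submodule according to whether $\mathcal C_+$ kills it. Choose a nonzero $\mathcal C$-submodule $V_1\subseteq V$ of minimal dimension; it is simple. Let $M_1$ be its preimage in $M$, a $\mathcal C$-submodule with $(M_1)_K=V_1$. The coherent $\mathcal C$-module $M/M_1$ has $(M/M_1)_K=V/V_1$ of dimension less than $n$, and $\mathcal C_+(V/V_1)=V/V_1$. By induction it has a test element $c_0$. If $N\subseteq M$ is a $\mathcal C$-submodule with $N_K=V$, then applying this to the image of $N$ in $M/M_1$ gives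
\begin{equation}\label{eq:sum}
N_{c_0}+(M_1)_{c_0}=M_{c_0}.
\end{equation}

\emph{Case 1: $\mathcal C_+V_1=0$.} This is the situation of Example~\ref{ex:killed}. By Lemma~\ref{lem:loc}(c), $(\mathcal C_+M_1)_K=\mathcal C_+V_1=0$ and $(\mathcal C_+M)_K=\mathcal C_+V=V$. Spreading out gives nonzero $c_1,c_2\in A$ with $(\mathcal C_+M_1)_{c_1}=0$ and $(\mathcal C_+M)_{c_2}=M_{c_2}$. Put $c=c_0c_1c_2$. For $N$ as above, \eqref{eq:sum} yields
\[
M_c=\mathcal C_+M_c=\mathcal C_+N_c+\mathcal C_+(M_1)_c=\mathcal C_+N_c\subseteq N_c .
\]

\emph{Case 2: $\mathcal C_+V_1\ne0$.} By Lemma~\ref{lem:simple}, $M_1$ has a test element $c_1$. Put $c=c_0c_1$. For $N$ as above, $(N\cap M_1)_K=V\cap V_1=V_1$, so $(N\cap M_1)_{c_1}=(M_1)_{c_1}$ and $N_c\supseteq(M_1)_c$. With \eqref{eq:sum} this gives $N_c=M_c$.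

In both cases $c$ does not depend on $N$, so it is a test element for $M$.
\end{proof}

The hypothesis $\mathcal C_+V=V$ was used only in Case~1. If it fails, $M$ has a quotient of positive rank on which $\mathcal C_+$ acts by zero, and every $A$-submodule of that quotient is a $\mathcal C$-submodule. This gives the converse.

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
Assume (ii), and let $c$ be a test element for $M$, given by Proposition~\ref{prop:domain}. Let $N'\subseteq M_c$ be a $\mathcal C_c$-submodule with $N'_K=M_K$, and let $N$ be its preimage in $M$. By Lemma~\ref{lem:loc}(b), $N$ is a $\mathcal C$-submodule with $N_c=N'$, so $N_K=M_K$ and $N'=N_c=M_c$. This proves (i).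

Assume that (ii) fails, and let $Q=M/\mathcal C_+M$. Then $Q_K=M_K/\mathcal C_+M_K\ne0$. Let $0\ne c\in A$. The ring $A_c$ lies between $A$ and $K$ and differs from $K$, so it is not a field and has a nonzero maximal ideal $\mathfrak m$. Put $N=\mathcal C_+M_c+\mathfrak mM_c$. This $A_c$-submodule satisfies $\mathcal C_+N\subseteq\mathcal C_+M_c\subseteq N$, so it is a $\mathcal C_c$-submodule; here we use that $\mathcal C_0$ acts through scalars. Since $\mathfrak m\ne0$, we have $N_K=M_K$. Finally $M_c/N=Q_c/\mathfrak mQ_c$. The finitely generated module $(Q_c)_{\mathfrak m}$ is nonzero because it localizes to $Q_K$, so $Q_c/\mathfrak mQ_c\ne0$ by Nakayama's lemma. Thus $N$ is proper, and (i) fails for every $c$.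
\end{proof}

\begin{remark}
The condition $A_c\ne K$ was used only for (i)$\Rightarrow$(ii), and it is needed there. If $A_c=K$ for some $c$, as for a field or a discrete valuation ring, then $M_c=M_K$ and (i) holds for every $M$, even with $\mathcal C_+=0$. The condition holds for $A=\mathbb F_p[x]$, since a nonzero $c$ has only finitely many of the infinitely many monic irreducible polynomials as factors.
\end{remark}

\section{Test modules over an arbitrary $F$-finite ring}\label{sec:tau}

Let $R$, $\mathcal C$ and $M$ be as in Theorem~\ref{thm:main}, and let $\eta_1,\dots,\eta_n$ be the generic points of $\operatorname{Supp}M$. (If $M=0$, then $n=0$, and all assertions hold with $\tau=0$ and $c=1$. We assume $M\ne0$.) By Lemma~\ref{lem:radical},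
\begin{equation}\label{eq:ann}
\operatorname{Ann}_RM=\eta_1\cap\dots\cap\eta_n .
\end{equation}
This is what allows a reduction to domains: away from the other components, $M$ is a module over the reduced component $V(\eta_i)$ itself, not over a thickening. We produce one element $c_i$ for each component rather than a single element for $M$. The reason is part (b) of Theorem~\ref{thm:tau}: a localization may discard some components, and a submodule of $S^{-1}M$ then pulls back to a submodule of $M$ that agrees with $M$ only at the remaining $\eta_i$.

\begin{lemma}\label{lem:ci}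
For each $i$ there is $c_i\in\bigcap_{j\ne i}\eta_j\setminus\eta_i$ such that $c_iM\subseteq N$ for every $\mathcal C$-submodule $N\subseteq M$ with $N_{\eta_i}=M_{\eta_i}$.
\end{lemma}

\begin{proof}
For each $j\ne i$ choose an element of $\eta_j\setminus\eta_i$, and let $d$ be their product (or $d=1$ if $n=1$). Then $d\in\bigcap_{j\ne i}\eta_j\setminus\eta_i$. Localizing \eqref{eq:ann} gives $\operatorname{Ann}_{R_d}M_d=\eta_iR_d$. So $M_d$ is a finitely generated module over $A=R_d/\eta_iR_d$, an $F$-finite domain. Let $K$ be its fraction field. For an $R$-submodule $N\subseteq M$, the $A$-module $N_d$ satisfies $N_d\otimes_AK=N_{\eta_i}$.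

Each $\varphi\in\mathcal C_e$ acts on $M_d$ as a map that is $p^{-e}$-linear over $R_d$, hence over $A$. Let $\overline{\mathcal C}$ be the $A$-Cartier algebra generated by these maps for all $e\ge1$, as in Example~\ref{ex:constructions}(a). The $\overline{\mathcal C}$-submodules of $M_d$ are its $\mathcal C$-submodules, and $\overline{\mathcal C}_+M_d=\mathcal C_+M_d=M_d$ by Lemma~\ref{lem:loc}(c). The last equality persists over $K$, so Proposition~\ref{prop:domain} gives a test element $\overline c\in A$ for $M_d$. After multiplication by a power of $d$, it is the image of some $c'\in R\setminus\eta_i$. Put $c_i=c'd$, an element of $\bigcap_{j\ne i}\eta_j\setminus\eta_i$.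

Let $N\subseteq M$ be a $\mathcal C$-submodule with $N_{\eta_i}=M_{\eta_i}$. Then $N_d$ is a $\overline{\mathcal C}$-submodule of $M_d$ with $N_d\otimes_AK=M_d\otimes_AK$. Hence $N_{c_i}=(N_d)_{c'}=(M_d)_{c'}=M_{c_i}$. The finitely generated module $M/N$ is therefore killed by a power of $c_i$, and by Lemma~\ref{lem:radical} it is killed by $c_i$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:tau}]
With $c_1,\dots,c_n$ as in Lemma~\ref{lem:ci}, put
\[
\tau=\mathcal C\,(c_1M+\dots+c_nM).
\]
Since $c_i\notin\eta_i$, we have $\tau_{\eta_i}=M_{\eta_i}$ for all $i$. Part (a) is the case $S=\{1\}$ of part (b), which we prove directly.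

(b) Let $I=\{i:\eta_i\cap S=\emptyset\}$. The generic points of $\operatorname{Supp}S^{-1}M$ are the primes $S^{-1}\eta_i$ with $i\in I$, and localizing $S^{-1}M$ at $S^{-1}\eta_i$ gives $M_{\eta_i}$. So $S^{-1}\tau$ is a $\mathcal C$-submodule that agrees with $S^{-1}M$ generically. Let $N'\subseteq S^{-1}M$ be any such submodule, and let $N$ be its preimage in $M$, so that $S^{-1}N=N'$. For $i\in I$ we have $N_{\eta_i}=M_{\eta_i}$, hence $c_iM\subseteq N$ and $S^{-1}(c_iM)\subseteq N'$. For $i\notin I$ pick $s\in S\cap\eta_i$. Then $sc_i$ lies in $\eta_i$ and in every $\eta_j$ with $j\ne i$, so $sc_iM=0$ by \eqref{eq:ann}, and $S^{-1}(c_iM)=0\subseteq N'$. Since $N'$ is $\mathcal C$-stable, Lemma~\ref{lem:loc}(c) gives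
\[
N'\supseteq\mathcal C\Bigl(\sum_iS^{-1}(c_iM)\Bigr)=S^{-1}\tau .
\]

(c) The pair $(M_d,\mathcal C_d)$ is $F$-pure by Lemma~\ref{lem:loc}(c). It is $F$-regular if and only if the smallest $\mathcal C_d$-submodule that agrees with $M_d$ generically is $M_d$. By (b) with $S=\{1,d,d^2,\dots\}$, this smallest submodule is $\tau_d$.

(d) By (c), a prime $\mathfrak p\in\operatorname{Supp}M$ lies in the $F$-regular locus if and only if $(M/\tau)_d=0$ for some $d\notin\mathfrak p$. As $M/\tau$ is finitely generated, this means $(M/\tau)_{\mathfrak p}=0$. The set $\operatorname{Supp}(M/\tau)$ is closed and contains no $\eta_i$, so its complement in $\operatorname{Supp}M$ is open and dense.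
\end{proof}

By (b) with $S=R\setminus\mathfrak p$, the $F$-regular locus is also the set of $\mathfrak p\in\operatorname{Supp}M$ such that no proper $\mathcal C$-submodule of $M_{\mathfrak p}$ agrees with $M_{\mathfrak p}$ generically.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Put $c=c_1+\dots+c_n$. For each $i$ we have $c_j\in\eta_i$ for $j\ne i$ and $c_i\notin\eta_i$, so $c\notin\eta_i$. Thus $\operatorname{Spec}R_c\cap\operatorname{Supp}M$ contains all generic points of $\operatorname{Supp}M$ and is dense. Since $cM\subseteq\sum_ic_iM\subseteq\tau$, we have $\tau_c=M_c$, and $(M_c,\mathcal C_c)$ is $F$-regular by Theorem~\ref{thm:tau}(c).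
\end{proof}

\section{A line with infinitely many stable points}\label{sec:counter}

We prove Theorem~\ref{thm:counter}. Let $K=\mathbb F_p(t_1,t_2,\dots)$ and $R=K[x]$, a principal ideal domain. We construct a surjective $p^{-1}$-linear map $\chi\colon R\to R$ that preserves the ideal $(x-t_j)$ for every $j$. For a set $J$ of positive integers let $K_J=K^p(t_i:i\in J)$. If $J$ is the set of all positive integers, then $K_J=K$. A \emph{reduced monomial} is a product $t^a=\prod_it_i^{a_i}$ with $0\le a_i<p$ and almost all $a_i=0$; put $|a|=\sum_ia_i$.

\begin{lemma}\label{lem:basis}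
If $j\notin J$, the minimal polynomial of $t_j$ over $K_J$ is $x^p-t_j^p$. The reduced monomials in the variables $t_i$, $i\in J$, form a basis of $K_J$ over $K^p$.
\end{lemma}

\begin{proof}
The kernel of the derivation $\partial/\partial t_j$ of $K$ is a subfield that contains $K^p$ and all $t_i$ with $i\ne j$, but not $t_j$. So $t_j\notin K_J$. The minimal polynomial of $t_j$ divides $x^p-t_j^p=(x-t_j)^p$, so it is $(x-t_j)^m$ with $1\le m\le p$. If $m<p$, its coefficient $-mt_j$ would put $t_j$ in $K_J$. Hence $m=p$, and $1,t_j,\dots,t_j^{p-1}$ is a basis of $K_J(t_j)$ over $K_J$. Adjoining one variable at a time gives the second claim for finite $J$, and the general case follows by taking the union over finite subsets.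
\end{proof}

In particular $[K:K^p]=\infty$. So the quotient $K=R/(x)$ is not $F$-finite, and neither is $R$.

We want $\chi(h)(t_j)=0$ whenever $h(t_j)=0$. For polynomials $h$ whose coefficients lie in $K_J$ with $j\notin J$, this costs nothing: by Lemma~\ref{lem:basis} such an $h$ is divisible by $(x-t_j)^p$, and then $p^{-1}$-linearity makes $\chi(h)$ divisible by $x-t_j$. A general $h$ can be brought into this form by writing $x$ for $t_j$ in its coefficients, which does not change the value at $x=t_j$. We build this substitution into $\chi$ for all $j$ at once.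

Let $B=K^p[x]$. By Lemma~\ref{lem:basis}, $R$ is a free $B$-module on the reduced monomials. Let
\[
\sigma\colon R\to B,\qquad \sigma(t^a)=x^{|a|},
\]
be the $B$-linear map with these values. It is not a ring homomorphism; for instance $\sigma(t_1^p)=t_1^p$. Since $R^p=K^p[x^p]$, we have $B=\bigoplus_{i<p}R^px^i$. Define $\rho\colon B\to R$ by $\rho\bigl(\sum_{i<p}r_i^px^i\bigr)=r_0$, which makes sense because Frobenius is injective on $R$, and put $\chi=\rho\circ\sigma$. For $r,h\in R$ we have $r^p\in B$, so $\chi(r^ph)=\rho(r^p\sigma(h))=r\chi(h)$. Moreover $\chi(1)=1$, hence $\chi(r^p)=r$ and $\chi$ is surjective. As a first test, $\sigma$ sends $(x-t_1)t_1^a$ to $x^{a+1}-x^{a+1}=0$ for $a<p-1$, and sends $(x-t_1)t_1^{p-1}=xt_1^{p-1}-t_1^p$ to $x^p-t_1^p$, whose image under $\rho$ is $x-t_1$.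

\begin{lemma}\label{lem:stable}
For every $j\ge1$ we have $\chi\bigl((x-t_j)R\bigr)\subseteq(x-t_j)R$.
\end{lemma}

\begin{proof}
Let $J$ be the set of positive integers other than $j$, and let $G=K_J[x]$. By Lemma~\ref{lem:basis}, $R=\bigoplus_{b<p}Gt_j^b$. Define the $G$-linear map
\[
\sigma_j\colon R\to G,\qquad \sigma_j\Bigl(\sum_{b<p}g_bt_j^b\Bigr)=\sum_{b<p}g_bx^b .
\]
We claim $\sigma=\sigma\circ\sigma_j$. Both sides are $B$-linear, so it suffices to compare them on a reduced monomial $t^a=t^{a'}t_j^{a_j}$, where $t^{a'}$ does not involve $t_j$. There $\sigma(\sigma_j(t^a))=\sigma(t^{a'}x^{a_j})=x^{|a'|+a_j}=\sigma(t^a)$.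

Let $h=\sum_bg_bt_j^b\in(x-t_j)R$. Evaluating at $x=t_j$ gives $\sigma_j(h)(t_j)=\sum_bg_b(t_j)t_j^b=h(t_j)=0$. So $\sigma_j(h)\in K_J[x]$ is divisible by the minimal polynomial of $t_j$ over $K_J$, say $\sigma_j(h)=(x-t_j)^pg$ with $g\in G$. Then
\[
\chi(h)=\rho\sigma\sigma_j(h)=\chi\bigl((x-t_j)^pg\bigr)=(x-t_j)\chi(g).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Let $\mathcal C=R\{X\}$ with $\deg X=1$ act on $R$ through $\chi$. It is principally generated, and $(R,\mathcal C)$ is $F$-pure because $\chi$ is surjective. Let $c\in R$ be such that $\operatorname{Spec}R_c$ is dense in $\operatorname{Spec}R$. Then $c\ne0$, so the polynomial $c$ has finitely many roots, and $c(t_j)\ne0$ for some $j$. The ideal $(x-t_j)R_c$ is proper because $c\notin(x-t_j)$, it agrees with $R_c$ generically because it is nonzero, and it is a $\mathcal C_c$-submodule by Lemmas~\ref{lem:stable} and~\ref{lem:loc}(b). So $(R_c,\mathcal C_c)$ is not $F$-regular for any such $c$.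
\end{proof}

\begin{remark}
In this example there is no test module either, since $\bigcap_j(x-t_j)=0$. The same formulas, with finitely many variables, define a surjective $p^{-1}$-linear map on the $F$-finite ring $\mathbb F_p(t_1,\dots,t_n)[x]$ that preserves the $n$ maximal ideals $(x-t_j)$. There the stable maximal ideals are finite in number, because by Theorem~\ref{thm:tau} they all contain the nonzero ideal $\tau$.
\end{remark}

\begin{thebibliography}{1}

\bibitem{Blickle}
Manuel Blickle, \emph{Test ideals via algebras of $p^{-e}$-linear maps}, arXiv:0912.2255 (2009).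

\end{thebibliography}
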